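# Fujita numbers in smooth fibrations: a product of abelian surfaces, and quotients with no bound at all

We work over $\mathbb C$. Varieties are irreducible, "gg" means globally generated, and $\equiv$ is numerical equivalence of line bundles. Tensor powers of line bundles are written $\mathcal A^m$, or additively $m\mathcal A$ when we intersect. Recall that ampleness depends only on the numerical class, and that for a finite surjective morphism $h$ of projective varieties, $M$ is ample if and only if $h^*M$ is.

## 1. Fujita numbers, dual abelian varieties, lifts and theta groups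

**Definition 1 (Fujita number).** For a smooth projective variety $X$,
$$f_X=\min\{m\ge 1:\ \omega_X\otimes\mathcal A^{m'}\text{ is gg for all }m'\ge m\text{ and all ample line bundles }\mathcal A\text{ on }X\}.$$
We use the convention $\min\emptyset=\infty$; no argument below needs finiteness in advance. To show $f_X\ge m+1$ it is enough to find one ample $\mathcal A$ with $\omega_X\otimes\mathcal A^m$ not gg.

*Examples.*

- A point has $f=1$.
- On $\mathbb P^n$ with $n\ge1$, $\omega\otimes\mathcal O(d)^m=\mathcal O(dm-n-1)$. This is gg for all $d\ge1$ if $m\ge n+1$, and for $d=1$, $m=n$ it is $\mathcal O(-1)$. So $f_{\mathbb P^n}=n+1$.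
- Every smooth projective curve $C$ has $f_C=2$. If $m\ge2$ then $\deg(\omega_C\otimes\mathcal A^m)\ge 2g-2+2=2g$, so the bundle is gg. For $\mathcal A=\mathcal O(p)$ and $m=1$: if $g=0$ the degree is $-1$; if $g\ge1$, Riemann–Roch gives $h^0(\omega_C(p))=g=h^0(\omega_C)$, so $p$ is a base point.
- Let $B$ be an abelian variety of positive dimension. Then $\omega_B=\mathcal O_B$, and by Lefschetz's theorem $\mathcal A^m$ is gg for $\mathcal A$ ample and $m\ge2$. So $f_B\in\{1,2\}$. If some ample $\mathcal A$ has $h^0(\mathcal A)=1$, then $f_B=2$: a gg line bundle with one section up to scalars is generated by that section, hence trivial, hence not ample.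

**Definition 2 (smooth fibration).** A smooth fibration is a smooth surjective morphism $\pi\colon X\to Y$ of smooth projective varieties with connected fibres $X_y=\pi^{-1}(y)$. We set $f_\pi=\max\{f_{X_y}:y\in Y\}$.

*Examples.* A projection $W\times Y\to Y$ is a smooth fibration, with $f_\pi=f_W$. Here is a twisted version. Let a finite subgroup $K$ of an abelian variety $Y'$ act on $Y'$ by translations and on a smooth projective $F$ in any way. The diagonal action on $Y'\times F$ is free, so $X=(Y'\times F)/K$ is smooth and projective, and it maps to $Y=Y'/K$. Both $Y'\times F$ and $X\times_YY'$ are $K$-torsors over $X$, and the natural map between them is $K$-equivariant, hence an isomorphism. So $X\to Y$ becomes the projection $Y'\times F\to Y'$ after the étale base change $Y'\to Y$. It is therefore a smooth fibration with all fibres isomorphic to $F$.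

**Definition 3 ($\varphi_M$, $K(M)$, type).** Let $B$ be an abelian variety with dual $\hat B=\mathrm{Pic}^0(B)$, and let $t_x$ be translation by $x$. A line bundle $M$ gives a homomorphism $\varphi_M\colon B\to\hat B$, $x\mapsto t_x^*M\otimes M^{-1}$, with kernel $K(M)$. If $M$ is ample on a surface, then $K(M)\cong(\mathbb Z/d_1)^2\times(\mathbb Z/d_2)^2$ with $d_1\mid d_2$, and $M$ has type $(d_1,d_2)$. The Poincaré bundle $P$ on $B\times\hat B$ is the line bundle with $P|_{B\times\{\xi\}}\cong\xi$ and $P|_{\{0\}\times\hat B}$ trivial.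

We use these textbook facts.

1. If $M$ is ample on an abelian surface, of type $(d_1,d_2)$, then $h^0(M)=\chi(M)=M^2/2=d_1d_2$ and $|K(M)|=\deg\varphi_M=\chi(M)^2$. In any dimension, $h^0(M)=\chi(M)$ for $M$ ample.
2. If $u\colon B\to B'$ is an isogeny, then $\chi(u^*M)=\deg(u)\,\chi(M)$, and $B,B'$ have the same Picard number.
3. $M\equiv M'$ if and only if $\varphi_M=\varphi_{M'}$; moreover $\varphi_{M\otimes M'}=\varphi_M+\varphi_{M'}$ and $\varphi_{u^*M}=\hat u\,\varphi_M\,u$.
4. Identify $B$ with its double dual. A homomorphism $\psi\colon B\to\hat B$ is of the form $\varphi_M$ if and only if it is symmetric, $\hat\psi=\psi$ (Birkenhake–Lange, *Complex Abelian Varieties*, Ch. 2).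

*Example.* If $L$ has type $(1,5)$ on a surface $S$, then $h^0(L)=5$, $L^2=10$, $K(L)\cong(\mathbb Z/5)^2$, and $\varphi_L\colon S\to\hat S$ has degree $25$.

**Definition 4 (lifts and linearizations).** Let $\sigma$ be an automorphism of a projective variety $F$ and $L$ a line bundle on $F$. A lift of $\sigma$ to $L$ is an automorphism $\hat\sigma$ of the total space of $L$, linear on fibres and covering $\sigma$. It acts on sections by $(\hat\sigma v)(x)=\hat\sigma\bigl(v(\sigma^{-1}x)\bigr)$. An $H$-linearization of $L$, for a finite group $H$ acting on $F$, is an action of $H$ on $L$ by lifts.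

Four remarks will be used constantly.

- Two lifts of $\sigma$ to $L$ differ by an element of $H^0(F,\mathcal O^*)=\mathbb C^*$. Hence if $\sigma,\tau$ commute, then $\hat\sigma\hat\tau=\lambda\,\hat\tau\hat\sigma$ with $\lambda\in\mathbb C^*$, and passing to $L^r$ replaces $\lambda$ by $\lambda^r$.
- If $\sigma(s)=s$, then $\hat\sigma$ acts on the line $L_s$ by a scalar $c$, and $\mathrm{ev}_s(\hat\sigma v)=c\,\mathrm{ev}_s(v)$: evaluation at $s$ is an eigenvector. If $\sigma$ and $\tau$ both fix $s$, then $\lambda=1$, because scalars commute.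
- If $H$ is a direct product of cyclic groups with generators $h$, an $H$-linearization is the same as a choice of commuting lifts $\hat h$ with $\hat h^{\mathrm{ord}(h)}=1$.
- If $H$ acts freely and $L$ is $H$-linearized, then $L$ descends to a line bundle $\bar L$ on $F/H$, and $H^0(F/H,\bar L)=H^0(F,L)^H$. The bundle $\omega_F$ has a canonical linearization (transport of forms), and it descends to $\omega_{F/H}$.

**Definition 5 (theta group).** Let $N$ be ample on an abelian variety. Translation by $x$ lifts to $N$ exactly when $x\in K(N)$. All these lifts form the theta group of $N$, a central extension of $K(N)$ by $\mathbb C^*$. Its commutators give the pairing $e^N$: $\tilde P\tilde Q=e^N(P,Q)\,\tilde Q\tilde P$ for lifts $\tilde P,\tilde Q$ of $P,Q$. The pairing is bimultiplicative, alternating and nondegenerate on $K(N)$ (Mumford).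

*Example (used later as a pattern).* Let $E\subset\mathbb P^2$ be $x_0^3+x_1^3+x_2^3=0$, $N=\mathcal O(1)|_E$, $\omega=e^{2\pi i/3}$, $\hat\sigma\colon x_i\mapsto x_{i+1}$, $\hat\tau\colon x_i\mapsto\omega^ix_i$. On linear forms, $\hat\tau\hat\sigma=\omega\hat\sigma\hat\tau$. The fixed points of $\sigma$ in $\mathbb P^2$ are $[1:\omega^k:\omega^{2k}]$, where the cubic has value $3$; those of $\tau$ are the coordinate points, where it has value $1$. So both act on $E$ without fixed points. A fixed-point-free automorphism of a genus-one curve is a translation, so $\sigma,\tau$ are translations by points $P,Q$, and they generate a group of order $9$, which is $E[3]=K(N)$. The bundle $N$ descends to $E/\langle P\rangle$, with degree $3/3=1$. It does not descend to $E/E[3]$, because no lifts of $P,Q$ to $N$ commute. But $N^3$ does descend to $E/E[3]$, since $\omega^3=1$; the resulting degree is $9/9=1$.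

## 2. The conjectured inequality $f_X\le f_\pi f_Y$

Does the Fujita number of the total space of a smooth fibration obey a product bound? The following is a conjecture from Küronya–Mustopa, "Effective global generation on varieties with numerically trivial canonical class", arXiv:1810.07079 (2018).

**Conjecture.** Let $X,Y$ be smooth projective varieties and $\pi\colon X\to Y$ a smooth fibration. Then $f_X\le f_\pi\cdot f_Y$.

It is false, and we will prove three statements.

**Theorem A.** Let $S$ be an abelian surface with $NS(S)=\mathbb Z[L]$, $L$ ample of type $(1,5)$ (a very general $(1,5)$-polarized surface has this property). Let $X=S\times\hat S$, $Y=\hat S$, and let $\pi$ be the second projection. Then $f_\pi=f_Y=1$ and $f_X=2$. So $f_X\not\le f_\pi f_Y$.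

**Theorem B.** For every integer $M$ there is a smooth fibration $\pi\colon X\to Y$ of smooth projective varieties, with $Y$ an abelian surface and all fibres isomorphic, such that $f_\pi=f_Y=1$ and $f_X>M$. Hence no function $\Phi$ satisfies $f_X\le\Phi(f_\pi,f_Y)$ for all smooth fibrations.

**Theorem C.** The inequality $f_X\le f_\pi f_Y$ holds if $\dim X\le2$. For every $n\ge4$ there is a counterexample with $\dim X=n$, $f_\pi=f_Y=1$ and $f_X\ge2$.

The case $\dim X=3$ is not settled here.

## 3. Small dimensions, and products whose Picard group splits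

**Projective spaces.** On $\mathbb P^a\times\mathbb P^b$ with $a,b\ge1$ the ample bundles are $\mathcal O(d,e)$ with $d,e\ge1$, and $\omega\otimes\mathcal O(d,e)^m=\mathcal O(dm-a-1,em-b-1)$ is gg if and only if both entries are $\ge0$. So $f=\max(a,b)+1\le(a+1)(b+1)$.

We next recall the tool for surfaces.

**Reider's theorem (base point part).** Let $D$ be a nef line bundle on a smooth projective surface $T$ with $D^2\ge5$. If $\omega_T\otimes D$ has a base point, there is an effective divisor $E\ne0$ with either $D\cdot E=0$, $E^2=-1$, or $D\cdot E=1$, $E^2=0$.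

**Proof of Theorem C for $\dim X\le2$.** If $Y$ is a point, then $f_Y=1$ and $f_X=f_\pi$. If the fibres are points, $\pi$ is an isomorphism and $f_\pi=1$, so $f_X=f_Y$. The only remaining case is a surface $X$ over a curve with curves as fibres. All curves have $f=2$, so $f_\pi f_Y=4$. Let $\mathcal A$ be ample on $X$ and $m\ge3$. Then $(m\mathcal A)^2\ge9\ge 5$. A base point of $\omega_X\otimes\mathcal A^m$ would give an effective $E\neq0$ with $m\mathcal A\cdot E\le1$, but $m\mathcal A\cdot E\ge3$. So $f_X\le3\le4$. $\square$

**Lemma 1.** Let $W,Z$ be smooth projective varieties with $H^1(Z,\mathcal O_Z)=0$. If $f_W=f_Z=1$, then $f_{W\times Z}=1$.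

*Proof.* Since $H^1(Z,\mathcal O_Z)=0$, we have $\mathrm{Pic}(W\times Z)=\mathrm{Pic}\,W\oplus\mathrm{Pic}\,Z$ (Hartshorne, Ex. III.12.6). So an ample bundle is $B\boxtimes B'$, and restricting to slices shows that $B,B'$ are ample. For $m\ge1$, $\omega_{W\times Z}\otimes(B\boxtimes B')^m=(\omega_W\otimes B^m)\boxtimes(\omega_Z\otimes B'^m)$ is a box product of gg bundles, hence gg. $\square$

## 4. Pushing forward to the base

A natural attempt at the conjecture runs as follows. Let $\mathcal A$ be ample on $X$ and $m\ge f_\pi$. On each fibre, $\omega_X\otimes\mathcal A^m$ restricts to $\omega_{X_y}\otimes(\mathcal A|_{X_y})^m$, since the normal bundle of a fibre is trivial; this is gg. By Kodaira vanishing on the fibres and base change, $\mathcal E_m=\pi_*(\omega_X\otimes\mathcal A^m)$ is a vector bundle whose fibre at $y$ is $H^0(X_y,\omega_{X_y}\otimes\mathcal A^m|_{X_y})$, and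
$$\pi^*\mathcal E_m\longrightarrow\omega_X\otimes\mathcal A^m\quad\text{is surjective.}\tag{1}$$
So it would be enough that $\mathcal E_m$ is gg on $Y$.

For a product $X=W\times Y$ with $\mathcal A=B\boxtimes B'$ this works: $\mathcal E_m=H^0(W,\omega_W\otimes B^m)\otimes(\omega_Y\otimes B'^m)$ is a direct sum of copies of one line bundle, and it is gg for $m\ge f_Y$.

In general $\mathcal E_m$ is a bundle of rank greater than $1$ which does not split into line bundles of the form $\omega_Y\otimes B'^m$, and the number $f_Y$ says nothing about it. The splitting of $\mathcal A$ already fails for products of abelian varieties, where $H^1(\mathcal O)\ne0$ and the Poincaré bundle is a line bundle on the product that is not a box product. In Section 6 we will see a rank $5$ bundle $\mathcal E_1$ with a single section. So we should look for an ample bundle with a strong Poincaré component, on a product of factors which have, by themselves, no bad ample bundle. This requires abelian surfaces with $f=1$.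

## 5. Abelian surfaces of Picard number one and their Fujita number

**Lemma 2.** For every $d\ge1$ a very general polarized abelian surface of type $(1,d)$ has $NS=\mathbb Z[L]$, where $L$ is the polarization.

*Proof.* The polarized abelian surfaces of type $(1,d)$ are the tori $\mathbb C^2/\Lambda_\tau$, where $\tau=(\tau_{ij})$ is a symmetric $2\times2$ matrix with positive definite imaginary part and $\Lambda_\tau$ has the basis
$$c_1=\binom{\tau_{11}}{\tau_{12}},\quad c_2=\binom{\tau_{12}}{\tau_{22}},\quad c_3=\binom10,\quad c_4=\binom0d .$$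
With real coordinates $x_1,\dots,x_4$ in this basis, the polarization is $E=dx_1\wedge dx_3+d\,dx_2\wedge dx_4$. (Here the coefficient $d$ is the integer of the type.) An integral form $E'=\sum_{i<j}a_{ij}\,dx_i\wedge dx_j$ lies in $NS$ if and only if it is of type $(1,1)$. As $E'$ is real, this means that its $(0,2)$-part vanishes, i.e. $E'\wedge dz_1\wedge dz_2=0$. Now $dz_1\wedge dz_2=\sum_{i<j}m_{ij}\,dx_i\wedge dx_j$ with $m_{ij}=\det(c_i,c_j)$, that is
$$m_{12}=\det\tau,\quad m_{13}=-\tau_{12},\quad m_{14}=d\tau_{11},\quad m_{23}=-\tau_{22},\quad m_{24}=d\tau_{12},\quad m_{34}=d .$$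
The condition $a_{12}m_{34}-a_{13}m_{24}+a_{14}m_{23}+a_{23}m_{14}-a_{24}m_{13}+a_{34}m_{12}=0$ reads
$$d\,a_{12}+(a_{24}-d\,a_{13})\tau_{12}-a_{14}\tau_{22}+d\,a_{23}\tau_{11}+a_{34}(\tau_{11}\tau_{22}-\tau_{12}^2)=0.\tag{2}$$
The left side is the zero polynomial in $\tau$ only if $a_{12}=a_{14}=a_{23}=a_{34}=0$ and $a_{24}=d\,a_{13}$, i.e. $E'=a_{13}E$. For each of the countably many other integral $E'$, equation (2) defines a proper analytic subset of the space of all $\tau$. By Baire there are $\tau$ outside all of them, and for such $\tau$ we have $NS=\{aE:a\in\mathbb Z\}$. $\square$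

**Lemma 3.** Let $T$ be an abelian surface of Picard number $1$ such that $\chi(M)\ge3$ for every ample $M$. Then $f_T=1$.

*Proof.* Let $M$ be ample. Then $M^2=2\chi(M)\ge6\ge5$. If $\omega_T\otimes M=M$ had a base point, Reider's theorem would give an effective $E\ne0$ with $E^2\le0$. But $NS(T)\otimes\mathbb Q$ is spanned by an ample class $H$, and $E\cdot H>0$, so $E$ is a positive multiple of $H$ and $E^2>0$, a contradiction. So every ample bundle is gg. Powers of ample bundles are ample, so $\omega_T\otimes M^m=M^m$ is gg for all $m\ge1$. $\square$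

*Example.* If $NS(S)=\mathbb Z[L]$ with $L$ of type $(1,5)$, ample bundles are $\equiv tL$ with $t\ge1$, and $\chi=5t^2\ge5$. So $f_S=1$.

## 6. A line bundle with one section on $S\times\hat S$: proof of Theorem A

Let $S,L$ be as in Theorem A; such $S$ exist by Lemma 2 with $d=5$.

**Step 1: the factors have Fujita number $1$.** All fibres of $\pi$ are isomorphic to $S$, so $f_\pi=f_S=1$ by the example just given. For $Y=\hat S$: it is isogenous to $S$, so it has Picard number $1$. Let $M'$ be ample on $\hat S$. Then $\varphi_L^*M'$ is ample, so $\varphi_L^*M'\equiv tL$ with $t\ge1$. Comparing Euler characteristics, $25\,\chi(M')=5t^2$, i.e. $t^2=5\chi(M')$. So $5\mid t$ and $\chi(M')=5(t/5)^2\ge5$. Lemma 3 gives $f_Y=1$.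

**Step 2: an ample bundle $\hat L$ on $\hat S$ with $\varphi_L^*\hat L\equiv5L$.** This will be the second diagonal entry of our bundle. As $\ker\varphi_L\cong(\mathbb Z/5)^2$ is killed by $5$, there is $\psi\colon\hat S\to S$ with $\psi\varphi_L=5_S$. Then $\varphi_L\psi\varphi_L=5\varphi_L$, and since $\varphi_L$ is surjective, $\varphi_L\psi=5_{\hat S}$.

The map $\psi$ is symmetric. Dualizing $\psi\varphi_L=5_S$ and using $\hat\varphi_L=\varphi_L$ gives $\varphi_L\hat\psi=5_{\hat S}=\varphi_L\psi$. So $\hat\psi-\psi$ has values in the finite group $\ker\varphi_L$; as $\hat S$ is connected, $\hat\psi=\psi$. By fact 4, $\psi=\varphi_{\hat L}$ for a line bundle $\hat L$ on $\hat S$.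

It is ample. Put $R=\psi^*L$, which is ample because $\psi$ is finite. Then $\varphi_R=\hat\psi\varphi_L\psi=\psi\varphi_L\psi=5\psi=\varphi_{\hat L^5}$, so $\hat L^5\equiv R$ is ample, hence so is $\hat L$. Finally $\varphi_{\varphi_L^*\hat L}=\hat\varphi_L\varphi_{\hat L}\varphi_L=\varphi_L\psi\varphi_L=5\varphi_L$, so $\varphi_L^*\hat L\equiv5L$.

**Step 3: the bundle and its pullback to $S\times S$.** Let
$$M=p_1^*L\otimes p_2^*\hat L\otimes P^{2}\quad\text{on }S\times\hat S,\qquad h=\mathrm{id}\times\varphi_L\colon S\times S\to S\times\hat S,\quad\deg h=25 .$$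
We compute $h^*M$, because on $S\times S$ everything is expressed by $L$. With $\mu$ the addition map,
$$h^*P\cong\mu^*L\otimes p_1^*L^{-1}\otimes p_2^*L^{-1}.\tag{3}$$
Indeed both sides restrict to $t_y^*L\otimes L^{-1}=\varphi_L(y)$ on $S\times\{y\}$ and are trivial on $\{0\}\times S$, so they agree by the seesaw principle. Let $\Lambda$ be the class of (3). For integers $\alpha,\beta$, the pullback of $L$ under $(x,y)\mapsto\alpha x+\beta y$ is
$$\equiv\alpha^2p_1^*L+\beta^2p_2^*L+\alpha\beta\,\Lambda.\tag{4}$$
To see this, let $E$ be the alternating form of $L$. The pullback has the form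
$$E(\alpha x+\beta y,\alpha x'+\beta y')=\alpha^2E(x,x')+\beta^2E(y,y')+\alpha\beta\bigl(E(x,y')+E(y,x')\bigr),$$
and the case $\alpha=\beta=1$ together with (3) identifies the last bracket as the form of $\Lambda$.

By Step 2 and (4),
$$h^*M\equiv p_1^*L+5p_2^*L+2\Lambda=\bigl(p_1^*L+4p_2^*L+2\Lambda\bigr)+p_2^*L\equiv g^*(L\boxtimes L),\qquad g(x,y)=(x+2y,y).\tag{5}$$

**Step 4: conclusion.** The map $g$ is an automorphism, so $h^*M$ is ample with $\chi=\chi(L)^2=25$. Hence $M$ is ample, $\chi(M)=25/25=1$, and $h^0(M)=1$. So $M=\omega_X\otimes M$ is not gg, and $f_X\ge2$. By Lefschetz's theorem $f_X\le2$. $\square$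

Let us look back at Section 4, with $\mathcal A=M$ and $m=1$. On the fibre over $\xi$ the bundle $M$ restricts to $L\otimes P_\xi^2$, where $P_\xi\in\mathrm{Pic}^0(S)$ corresponds to $\xi$. It is gg with $5$ sections, so (1) holds. But $\mathcal E_1=p_{2*}M$ has rank $5$ and $h^0(\mathcal E_1)=h^0(M)=1$. It is far from gg, although $f_Y=1$.

## 7. Quotients $(Y'\times F)/K$, and what a fixed point can and cannot do

On an abelian variety $f\le2$, so Theorem B needs other total spaces. We use the twisted products of Section 1. Take $N$ ample on an abelian surface $Y'$ and $K=K(N)$. Let $K$ act on a variety $F$ carrying an ample $L$, in such a way that the commutators of lifts on $L$ are inverse to those on $N$. Then lifts to $N\boxtimes L$ commute, $N\boxtimes L$ becomes $K$-linearized, and it descends to an ample $\mathcal A$ on $X=(Y'\times F)/K$, although $N$ does not descend to $Y=Y'/K$. The line bundles on $Y$ itself have large $\chi$, so $f_Y=1$ can hold, while sections of $\omega_X\otimes\mathcal A^m$ may see a smaller quotient of $Y'$.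

**What a fixed point gives.** Suppose a subgroup $H'\subset K$ fixes $s\in F$. Restricting the linearization of $N\boxtimes L$ to $Y'\times\{s\}$ gives an $H'$-linearization of $N$, and $N$ descends to some $N'$ on $Y'/H'$. If $\chi(N')=1$, then the sections of $\omega_X\otimes\mathcal A$, restricted to this slice, lie in a one-dimensional space, and we get a base point for $m=1$. This will give $f_X\ge2$.

**Where it stops.** For $m\ge2$ the pullback of $\omega_X\otimes\mathcal A^m$ to $Y'/H'$ is $N'^m\otimes Q$ with $Q$ torsion (it comes from the character by which $H'$ acts on the fibre of $\omega_F$ at $s$) in $\mathrm{Pic}^0$. Write $Q=Q'^m$ with $Q'\in\mathrm{Pic}^0$; then $N'^m\otimes Q=(N'\otimes Q')^m$ is gg by Lefschetz. So the slice through a fixed point forces no base points for any $m\ge2$. The reason is that $N$ itself descends.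

**What to ask for instead.** As in the cubic example of Section 1, for a larger subgroup $H'$, on which $e^N$ is nontrivial of order $r$, the bundle $N^r$ can descend to $Y'/H'$ even though $N$ does not, and its descent can have $\chi=1$. Such an $H'$ cannot fix a point $s$ of $F$, because its lifts to $L$ do not commute. But the argument does not need a fixed point. It only needs that evaluation at $s$, as a functional on the particular space $H^0(F,\omega_F\otimes L^r)$, be an eigenvector for $H'$. Section 9 builds an $F_2$ with $f_{F_2}=1$ for which this holds.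

**Convention for homogeneous rings.** Let $A$ be a graded ring with $F=\mathrm{Proj}\,A$, $\mathcal O(j)$ invertible and $H^0(F,\mathcal O(j))=A_j$. A graded automorphism $\phi$ of $A$ can be written $\phi(a)=a\circ\Phi^{-1}$ with $\Phi$ an automorphism of $\mathrm{Spec}\,A$ commuting with scaling. So $\phi$ defines an automorphism of $F$ together with a lift $\hat\phi$ to $\mathcal O(1)$, normalized so that the induced left action on $H^0(\mathcal O(j))=A_j$ is $\phi$ itself.

## 8. A Calabi–Yau threefold $F_1$ with an action of $(\mathbb Z/3)^2$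

Let $\omega=e^{2\pi i/3}$. In $\mathbb P^5$ with coordinates $u_i,v_i$, $i\in\mathbb Z/3$, let
$$F_1:\quad\sum_i(u_i^3+v_i^3)=0,\qquad\sum_i\omega^i(u_i^3+2v_i^3)=0 .$$

**Smoothness.** The coefficient matrix has columns $(1,\omega^i)$ and $(1,2\omega^i)$. The six numbers $\omega^i,2\omega^i$ are distinct, so any two columns are independent. At a point of $F_1$ the vector of cubes of the coordinates is a nonzero kernel vector, so at least three of its entries are nonzero. The corresponding columns of the Jacobian are nonzero multiples ($3u_i^2$ or $3v_i^2$) of columns of the matrix, so the Jacobian has rank $2$. So $F_1$ is a smooth complete intersection threefold.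

**Fujita number.** We have $\omega_{F_1}=\mathcal O(3+3-6)=\mathcal O$, $H^1(F_1,\mathcal O)=0$, and $\mathrm{Pic}\,F_1=\mathbb Z\,\mathcal O(1)$ by Grothendieck–Lefschetz. Ample bundles are $\mathcal O(t)$, $t\ge1$, and $\omega_{F_1}\otimes\mathcal O(t)^m=\mathcal O(tm)$ is gg. So $f_{F_1}=1$.

**Symmetry.** Put $L_1=\mathcal O(1)$ and
$$\hat\sigma_1\colon u_i\mapsto u_{i+1},\ v_i\mapsto v_{i+1};\qquad\hat\tau_1\colon u_i\mapsto\omega^iu_i,\ v_i\mapsto\omega^iv_i .$$
The map $\hat\sigma_1$ fixes the first equation and multiplies the second by $\omega^{-1}$; $\hat\tau_1$ fixes all cubes. Both have order $3$. From $\hat\tau_1\hat\sigma_1(u_i)=\omega^{i+1}u_{i+1}$ and $\hat\sigma_1\hat\tau_1(u_i)=\omega^iu_{i+1}$ (and the same for $v_i$) we get $\hat\tau_1\hat\sigma_1=\omega\,\hat\sigma_1\hat\tau_1$ on $L_1$, and $\sigma_1,\tau_1$ commute on $F_1$.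

**A fixed point of $\sigma_1$.** Let $s_1=[1:1:1:-1:-1:-1]$ (first the $u_i$, then the $v_i$). The two equations become $3-3=0$ and $\sum_i\omega^i(1-2)=0$. So $s_1\in F_1$, and $\sigma_1(s_1)=s_1$.

## 9. A weighted complete intersection $F_2$ whose sections in degree $r^2$ do not see a $\tau_2$-orbit

*A small example of the kind of ring we use.* Let $A=\mathbb C[x,z,y]/(y^2-z^3-x^6)$ with weights $1,2,3$. The partial derivatives $2y,3z^2,6x^5$ vanish together only at the origin. Where $x\ne0$, $x$ is a unit of degree $1$; where $x=0$, both $y$ and $z$ are nonzero and $y/z$ is a unit of degree $1$. So $\mathcal O(1)$ is invertible on the curve $\mathrm{Proj}\,A$, although $A$ is not generated in degree $1$. The sheaf $\mathcal O(1)$ has only the section $x$, which vanishes where $x=0$; $\mathcal O(2)$ has the sections $x^2,z$ and is gg.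

Now let $r\ge5$ be prime, $\zeta$ a primitive $r$-th root of unity, $q=r^2-r-1$ and $p=rq$. Take variables $x_{l,j}$ ($1\le l\le q$, $j\in\mathbb Z/r$) of degree $1$, $z$ of degree $r$, and $y_i$ ($i\in\mathbb Z/r$) of degree $r+1$. For constants $c_{l,t}$ ($t\in\mathbb Z/r$) put
$$f_i=y_i^r+z^{r+1}+\sum_{l,j}c_{l,j-i}\,x_{l,j}^{\,r(r+1)}\quad(i\in\mathbb Z/r),\qquad A=\mathbb C[x,y,z]/(f_i)_i,\qquad F_2=\mathrm{Proj}\,A.\tag{6}$$
All $f_i$ are homogeneous of degree $r(r+1)$.

### 9.1. Minors of the Fourier matrix

The smoothness of $F_2$ rests on Chebotarev's theorem (Stevenhagen–Lenstra, Math. Intelligencer 18 (1996); Tao, Math. Res. Lett. 12 (2005)). We include a proof.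

**Lemma 4 (Chebotarev).** For $r$ prime, all minors of $(\zeta^{jk})_{j,k\in\mathbb Z/r}$ are nonzero.

*Proof.* Let the rows be $i_1,\dots,i_n$ and the columns $0\le j_1<\dots<j_n\le r-1$. The polynomial $D(X)=\det(X_a^{j_b})$ vanishes when $X_a=X_b$, so $D=VQ$ with $V=\prod_{a<b}(X_b-X_a)=\det(X_a^{b-1})$ and $Q\in\mathbb Z[X_1,\dots,X_n]$. Apply $\delta=\prod_a(X_a\partial_{X_a})^{a-1}$, a product of $n(n-1)/2$ derivations, and evaluate at $\mathbf 1=(1,\dots,1)$. On the one side,
$$(\delta D)(\mathbf 1)=\det(j_b^{\,a-1})=\prod_{a<b}(j_b-j_a).$$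
On the other side, $V$ is a product of $n(n-1)/2$ factors vanishing at $\mathbf 1$. So in the Leibniz expansion of $\delta(VQ)$ only the term with all derivations on $V$ survives at $\mathbf 1$, and the special case $j_b=b-1$ gives $(\delta V)(\mathbf 1)=\prod_{a<b}(b-a)$. So
$$Q(\mathbf 1)\prod_{a<b}(b-a)=\prod_{a<b}(j_b-j_a).$$
The right side is prime to $r$, hence $r\nmid Q(\mathbf 1)$. In $\mathbb Z[\zeta]$ the element $1-\zeta$ has norm $\prod_{k=1}^{r-1}(1-\zeta^k)=r$, so $(1-\zeta)\cap\mathbb Z=r\mathbb Z$. Since $\zeta^i\equiv1$ modulo $1-\zeta$, $Q(\zeta^{i_1},\dots,\zeta^{i_n})\equiv Q(\mathbf 1)\not\equiv0$. As $V(\zeta^{i_1},\dots,\zeta^{i_n})\ne0$, the minor is nonzero. $\square$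

### 9.2. Smoothness and the sheaves $\mathcal O(j)$

**Step 1: for general $c$, any $r$ columns of the coefficient matrix are independent.** The coefficient matrix of the $f_i$ in the powers $y_i^r,z^{r+1},x_{l,j}^{r(r+1)}$ has size $r\times(r+1+p)$, with columns $e_i$, $\mathbf 1$ and $v_{l,j}=(c_{l,j-i})_i$. Write $c_{l,t}=\sum_k\hat c_{l,k}\zeta^{kt}$, an invertible linear change of parameters, and $\varphi_k=(\zeta^{-ki})_i$. Then
$$v_{l,j}=\sum_k\hat c_{l,k}\,\zeta^{kj}\varphi_k,\qquad\mathbf 1=\varphi_0 .$$
Choose columns $e_i$ ($i\in E$), $\varphi_0$ taken $\varepsilon\in\{0,1\}$ times, and $v_{l,j}$ ($j\in J_l$), with $|E|+\varepsilon+\sum_l|J_l|=r$. Choose disjoint $K_l\subset\mathbb Z/r$ with $|K_l|=|J_l|$, avoiding $0$ if $\varepsilon=1$; there is room, since $\varepsilon+\sum_l|J_l|\le r$. Expand the determinant multilinearly: each column $v_{l,j}$ contributes one term $\hat c_{l,k}\zeta^{kj}\varphi_k$. The monomial $\prod_l\prod_{k\in K_l}\hat c_{l,k}$ arises exactly when, for each $l$, the indices $k$ chosen for $j\in J_l$ form a bijection $J_l\to K_l$.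 Summing over these bijections with signs, its coefficient is, up to sign,
$$\prod_l\det(\zeta^{kj})_{j\in J_l,\,k\in K_l}\cdot\det\bigl(e_i\,(i\in E),\ [\varphi_0],\ \varphi_k\,(k\in\textstyle\bigcup_lK_l)\bigr),$$
where $[\varphi_0]$ is present if $\varepsilon=1$. The last factor is, up to sign, the minor of $(\zeta^{-ki})$ with rows $i\notin E$ and columns $\bigcup_lK_l$, together with $0$ if $\varepsilon=1$. By Lemma 4 all factors are nonzero. So each of the finitely many $r\times r$ determinants is a nonzero polynomial in $\hat c$, and for general $c$ none of them vanishes. Fix such $c$.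

**Step 2: $A$ is a normal domain, smooth away from the origin.** Let $U=\mathrm{Spec}\,A\setminus\{0\}$. At a point of $U$ the vector $(y_i^r,z^{r+1},x_{l,j}^{r(r+1)})$ is a nonzero kernel vector of the coefficient matrix, so by Step 1 it has at least $r+1$ nonzero entries. All exponents are $\ge2$, so the corresponding columns of the Jacobian are nonzero multiples of columns of the matrix, and the Jacobian has rank $r$. So $U$ is smooth of dimension $(p+1+r)-r=p+1$. Every component of $\mathrm{Spec}\,A$ has dimension at least $p+1>0$, hence meets $U$ and has dimension $p+1$; so $A$ is a complete intersection of dimension $p+1\ge4$. It is Cohen–Macaulay and singular at most at the origin, so it is normal by Serre's criterion. Since $A$ is graded with $A_0=\mathbb C$, $\mathrm{Spec}\,A$ is connected, and $A$ is a domain.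

**Step 3: $\mathcal O(1)$ is invertible and ample on the smooth variety $F_2$.** If $x=0$ at a point of $U$, then $y_i^r=-z^{r+1}$ for all $i$, so $z$ and all $y_i$ are nonzero. Thus $U$ is covered by the open sets $\{x_{l,j}\ne0\}$ and $\{y_0z\ne0\}$, on which $x_{l,j}$, respectively $y_0z^{-1}$, is a unit of degree $1$. On each of these sets the coordinate ring is $B[t^{\pm1}]$ with $B$ its degree-$0$ part and $t$ the unit. So $\rho\colon U\to F_2$ is a Zariski-locally trivial $\mathbb G_m$-torsor. Hence $F_2$ is smooth, projective and connected of dimension $p$, and $\mathcal O(j)=\mathcal O(1)^j$ is invertible for all $j$. Some $\mathcal O(j)$ with $j>0$ is very ample, so $L_2:=\mathcal O(1)$ is ample.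

**Step 4: cohomology.** The map $\rho$ is affine and $\rho_*\mathcal O_U=\bigoplus_j\mathcal O(j)$. With $\mathfrak m$ the ideal of the origin, $H^i_{\mathfrak m}(A)=0$ for $i<p+1$, in particular for $i\le3$. So $H^0(U,\mathcal O_U)=A$ and $H^1(U,\mathcal O_U)=H^2_{\mathfrak m}(A)=0$. In each degree,
$$H^0(F_2,\mathcal O(j))=A_j,\qquad H^1(F_2,\mathcal O)=0.\tag{7}$$

### 9.3. Picard group, canonical bundle, Fujita number

**Picard group: $\mathrm{Pic}\,F_2=\mathbb Z\,\mathcal O(1)$.** The local ring $A_{\mathfrak m}$ is a complete intersection of dimension $\ge4$, regular at all nonmaximal primes, so it is factorial (Grothendieck, SGA 2, XI, Cor. 3.14). For the graded normal domain $A$, $\mathrm{Cl}(A)=\mathrm{Cl}(A_{\mathfrak m})$ (Fossum, *The Divisor Class Group of a Krull Domain*, Cor. 10.3). As $U$ is smooth with complement of codimension $\ge2$, $\mathrm{Pic}(U)=\mathrm{Cl}(A)=0$. On the other hand, $U$ is the complement of the zero section in the total space of a line bundle $\mathcal O(\pm1)$ over $F_2$. The Picard group of that total space is $\mathrm{Pic}\,F_2$,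 and the zero section has in it the class of its normal bundle $\mathcal O(\pm1)$. So $0=\mathrm{Pic}(U)=\mathrm{Pic}(F_2)/\langle\mathcal O(1)\rangle$. As $\mathcal O(1)$ is ample, it has infinite order.

**Canonical bundle: $\omega_{F_2}=\mathcal O(k)$ with $k=r^2-r$.** The relative tangent bundle of $\rho$ is trivialized by the $\mathbb G_m$-invariant Euler field, so $\omega_U\cong\rho^*\omega_{F_2}$ equivariantly. By adjunction in affine space, $\omega_U$ is generated by the residue $\eta$ of $dx\,dy\,dz/(f_0\cdots f_{r-1})$, which has weight $-k$, where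
$$k=\sum\deg f_i-\sum\text{weights}=r^2(r+1)-\bigl(r(r^2-r-1)+r+r(r+1)\bigr)=(r^3+r^2)-(r^3+r)=r^2-r .$$
Local sections of $\omega_{F_2}$ correspond to invariant forms $a\eta$, i.e. to $a$ of degree $k$. So $\omega_{F_2}=\mathcal O(k)$. The number $q$ was chosen to produce this $k$.

**Fujita number: $f_{F_2}=1$.** Ample bundles are $\mathcal O(t)$, $t\ge1$, so we must show that $\mathcal O(j)$ is gg for all $j\ge k+1$. Where some $x_{l,i}\ne0$, use the section $x_{l,i}^j$. Where $x=0$, $y_0$ and $z$ are nonzero, and we look for a monomial $y_0^iz^u$ of degree $(r+1)i+ru=j$. Let $i\in\{0,\dots,r-1\}$ with $i\equiv j\pmod r$; then $u=(j-(r+1)i)/r$ is an integer, and we need $u\ge0$. For $i=0$ this is clear. For $i\ge1$: $j>k$, $r\mid k$ and $j\equiv i$ give $j\ge k+i=r(r-1)+i\ge ri+i=(r+1)i$. So $y_0^iz^u$ is a section of $\mathcal O(j)$ that is nonzero there.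

### 9.4. Symmetry and the functional $\mathrm{ev}_{s_2}$

**Symmetry.** Let
$$\hat\sigma_2\colon x_{l,j}\mapsto x_{l,j+1},\ y_i\mapsto y_{i+1},\ z\mapsto z;\qquad\hat\tau_2\colon x_{l,j}\mapsto\zeta^jx_{l,j},\ y_i\mapsto\zeta^iy_i,\ z\mapsto z .$$
Substituting $j'=j+1$, the coefficient of $x_{l,j'}^{r(r+1)}$ in $\hat\sigma_2(f_i)$ is $c_{l,j'-(i+1)}$, so $\hat\sigma_2(f_i)=f_{i+1}$. As all exponents of $x_{l,j}$ and $y_i$ are divisible by $r$, $\hat\tau_2(f_i)=f_i$. Both maps have order $r$. Comparing $\hat\tau_2\hat\sigma_2$ with $\hat\sigma_2\hat\tau_2$ on generators, the ratio is $\zeta$ on $x_{l,j}$, $\zeta=\zeta^{r+1}$ on $y_i$, and $1=\zeta^r$ on $z$. So $\hat\tau_2\hat\sigma_2$ is $\hat\sigma_2\hat\tau_2$ followed by multiplication by $\zeta^{\deg}$. On $L_2$ this says $\hat\tau_2\hat\sigma_2=\zeta\hat\sigma_2\hat\tau_2$, and $\sigma_2,\tau_2$ commute on $F_2$. By Section 1 they have no common fixed point.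

**Lemma 5.** Let $s_2\in F_2$ be the point $x=0$, $y_i=-1$ for all $i$, $z=1$, and let $V_2=H^0(F_2,\omega_{F_2}\otimes L_2^r)$. For the action of $\hat\sigma_2$ and of $\hat\tau_2$ on $V_2$ (canonical on $\omega_{F_2}$, the $r$-th power on $L_2^r$), the functional $\mathrm{ev}_{s_2}$ is an eigenvector.

*Proof.* Since $r$ is odd, $(-1)^r+1=0$, so $s_2\in F_2$. By (7) and Section 9.3, $V_2\cong A_{k+r}=A_{r^2}$. Consider a monomial $y^\beta z^u$ of degree $r^2=(r+1)|\beta|+ru$. Then $r\mid|\beta|$, and $|\beta|\ge r$ is impossible because $(r+1)r>r^2$. So $\beta=0$ and the monomial is $z^r$. Hence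
$$A_{r^2}=\langle z^r\rangle\oplus V',\qquad V'=A_{r^2}\cap(x_{l,j}).\tag{8}$$
The sum is direct because $z^r$ is nonzero at $s_2$ and $V'$ vanishes there. For the natural action on $A$, both $\hat\sigma_2$ and $\hat\tau_2$ fix $z^r$ and preserve $V'$, which is killed by $\mathrm{ev}_{s_2}$. So $\mathrm{ev}_{s_2}$ is invariant under the natural action. The canonical lift on $\omega_{F_2}\cong\mathcal O(k)$ differs from the natural lift on $\mathcal O(k)$ by a scalar, since any two lifts do. So $\mathrm{ev}_{s_2}$ is an eigenvector. $\square$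

Note that $\sigma_2$ fixes $s_2$ and therefore $\tau_2$ does not. The sections of degree $r^2$ simply do not distinguish $s_2$ from $\tau_2(s_2)$, because the only invariant they see on the locus $x=0$ is $z^r$.

## 10. The fibration with $f_\pi=f_Y=1$ and $f_X>r$: proof of Theorem B

Let $r\ge5$ be prime. We also allow $r=1$, with all factors $F_2$ and all elements $P_1,Q_1,P_2,Q_2$ below omitted.

**Step 1: the group.** Let $Y'$ be an abelian surface with $NS(Y')=\mathbb Z[N_0]$, $N_0$ ample of type $(1,3)$ (Lemma 2), and $N=N_0^r$, of type $(r,3r)$. Then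
$$K:=K(N)\cong(\mathbb Z/r)^2\times(\mathbb Z/3r)^2,\qquad|K|=9r^4 .$$
As $3\nmid r$, $K$ is the direct sum of its parts $(\mathbb Z/3)^2$ and $(\mathbb Z/r)^4$. They are orthogonal for $e^N$, since a value that is both a cube root and an $r$-th root of unity is $1$. So $e^N$ is nondegenerate and alternating on each part. Choose symplectic bases: $K$ is the direct product of the cyclic groups generated by $P_0,Q_0$ (order $3$) and $P_1,Q_1,P_2,Q_2$ (order $r$), with $P_i,Q_i$ orthogonal to $P_j,Q_j$ for $i\ne j$. Replacing $Q_i$ by multiples, we may prescribe the primitive roots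
$$e^N(P_0,Q_0)=\omega,\qquad e^N(P_1,Q_1)=e^N(P_2,Q_2)=\zeta.\tag{9}$$
Choose lifts $\tilde P_i,\tilde Q_i$ in the theta group. The power $\tilde P_i^{\mathrm{ord}(P_i)}$ is a scalar, so after rescaling each lift has the same order as the element it lifts.

**Step 2: the fibration and the bundle $\mathcal A$.** Let $F=F_1\times F_2\times F_2$ and $L=L_1\boxtimes L_2\boxtimes L_2$. Let $K$ act on $Y'$ by translations, and on $F$ as follows: $P_0,Q_0$ act as $\sigma_1,\tau_1$ on $F_1$; $P_1,Q_1$ act as $\sigma_2,\tau_2$ on the first $F_2$; $P_2,Q_2$ act as $\sigma_2,\tau_2$ on the second $F_2$. This is an action because $\sigma_i,\tau_i$ commute on $F_i$ and have the right orders. Lift the generators to $N\boxtimes L$ by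
$$\tilde P_0\otimes\hat\sigma_1,\quad\tilde Q_0\otimes\hat\tau_1,\quad\tilde P_i\otimes\hat\sigma_2,\quad\tilde Q_i\otimes\hat\tau_2\quad(i=1,2),$$
with $\hat\sigma_2,\hat\tau_2$ on the $i$-th copy of $F_2$. For $i\ne j$ the lifts commute: on $N$ by orthogonality, on $L$ because different factors are involved. For equal indices, $\tilde P_0\tilde Q_0=\omega\tilde Q_0\tilde P_0$ while $\hat\sigma_1\hat\tau_1=\omega^{-1}\hat\tau_1\hat\sigma_1$, and $\tilde P_i\tilde Q_i=\zeta\tilde Q_i\tilde P_i$ while $\hat\sigma_2\hat\tau_2=\zeta^{-1}\hat\tau_2\hat\sigma_2$; so the products commute. The lifts have orders $3$ and $r$ as required. Hence $N\boxtimes L$ is $K$-linearized. The action on $Y'\times F$ is free, so we get a smooth fibration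
$$\pi\colon X=(Y'\times F)/K\longrightarrow Y=Y'/K$$
with all fibres isomorphic to $F$ (Section 1), and $N\boxtimes L$ descends to a line bundle $\mathcal A$ on $X$. It is ample, because its pullback under a finite surjective morphism is.

**Step 3: $f_\pi=1$.** We have $f_{F_1}=f_{F_2}=1$ and $H^1(F_2,\mathcal O)=0$. Two applications of Lemma 1, with $Z=F_2$, give $f_\pi=f_F=1$. (For $r=1$, $F=F_1$.)

**Step 4: $f_Y=1$.** $Y$ is isogenous to $Y'$, so it has Picard number $1$. Let $M$ be ample on $Y$, with pullback $\equiv tN_0$ on $Y'$. Then $9r^4\chi(M)=\chi(tN_0)=3t^2$, i.e. $t^2=3r^4\chi(M)$. So $r^2\mid t$; put $t=r^2u$. Then $u^2=3\chi(M)$, so $3\mid u$ and $\chi(M)=3(u/3)^2\ge3$. Lemma 3 applies.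

**Step 5: sections of $\omega_X\otimes\mathcal A^r$ restricted to a slice.** The aim is to see that on $Y'\times\{(s_1,s_2,s_2)\}$ these sections are invariant under a large group. The bundle $\omega_{Y'}$ has a translation-invariant generator. So by descent and Künneth
$$H^0(X,\omega_X\otimes\mathcal A^r)=\bigl(H^0(Y',N^r)\otimes V_1\otimes V_2\otimes V_2\bigr)^K,\qquad V_i=H^0(F_i,\omega_{F_i}\otimes L_i^r).$$
Let
$$\mathcal E=\mathrm{id}\otimes\mathrm{ev}_{s_1}\otimes\mathrm{ev}_{s_2}\otimes\mathrm{ev}_{s_2},\quad\text{with values in }H^0(Y',N^r),$$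
where the fibres at $s_1,s_2$ are identified with $\mathbb C$. Up to these identifications, $\mathcal E(\Phi)$ is the restriction of $\Phi$ to $Y'\times\{(s_1,s_2,s_2)\}$. Let $H'\subset K$ be generated by $P_0,P_1,Q_1,P_2,Q_2$, so that $|H'|=3r^4$. For each of these generators $h$ let $h_N=\tilde h^{\otimes r}$, acting on $N^r$.

Since $\sigma_1(s_1)=s_1$, $\mathrm{ev}_{s_1}$ is an eigenvector for $P_0$ on $V_1$. By Lemma 5, $\mathrm{ev}_{s_2}$ is an eigenvector for $\hat\sigma_2$ and $\hat\tau_2$ on $V_2$. So there are constants $c_h\in\mathbb C^*$, independent of $\Phi$, such that for every $K$-invariant $\Phi$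
$$\mathcal E(\Phi)=\mathcal E(h\Phi)=c_h\,h_N\,\mathcal E(\Phi)\qquad\text{for all generators }h\text{ of }H'.\tag{10}$$

**Step 6: $N^r$ descends to a bundle with one section.** The $h_N$ commute: their commutators are $e^N(h,h')^r$, which is $\zeta^{\pm r}=1$ for the pairs $P_i,Q_i$ with $i=1,2$, and $1$ for orthogonal pairs. (This is where $Q_0$ had to be left out of $H'$.)

If $\mathcal E(\Phi)=0$ for all $\Phi$, then every section of $\omega_X\otimes\mathcal A^r$ vanishes on the image of $Y'\times\{(s_1,s_2,s_2)\}$, and $\omega_X\otimes\mathcal A^r$ is not gg.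

Otherwise take $\Phi$ with $\mathcal E(\Phi)\ne0$. The operator $(c_hh_N)^{\mathrm{ord}(h)}$ is a scalar, since it lifts the identity, and by (10) it fixes the nonzero vector $\mathcal E(\Phi)$. So it is $1$. Thus the $c_hh_N$ are commuting lifts of the right orders and define an $H'$-linearization of $N^r$. It descends to an ample $N_2$ on the abelian surface $T=Y'/H'$, with
$$\chi(N_2)=\frac{\chi(N_0^{r^2})}{|H'|}=\frac{3r^4}{3r^4}=1 .$$
By (10), all $\mathcal E(\Phi)$ lie in $H^0(Y',N^r)^{H'}=H^0(T,N_2)$, which is one-dimensional, spanned by some $\theta$. As $N^r$ is ample, hence nontrivial, $\theta$ vanishes at some $y\in Y'$. So every section of $\omega_X\otimes\mathcal A^r$ vanishes at the image of $(y,s_1,s_2,s_2)$.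

**Step 7: conclusion.** In both cases $\omega_X\otimes\mathcal A^r$ is not gg, so $f_X\ge r+1$, while $f_\pi=f_Y=1$. Given $M$, take a prime $r\ge\max(5,M)$; then $f_X>M$. If $\Phi$ were a function with $f_X\le\Phi(f_\pi,f_Y)$ for all smooth fibrations, then $f_X\le\Phi(1,1)$ for all of these, which is absurd. $\square$

**The case $r=1$.** Here $N=N_0$, $K\cong(\mathbb Z/3)^2$, $F=F_1$, $H'=\langle P_0\rangle$ and $|H'|=3=\chi(N_0)$. Steps 1–6 hold verbatim; only the fixed point $s_1$ is used, exactly as in Section 7. They give a fibration with $\dim X=5$, fibre $F_1$, $f_\pi=f_Y=1$ and $f_X\ge2$.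

## 11. Counterexamples in every dimension $n\ge4$: end of the proof of Theorem C

The case $\dim X\le2$ was done in Section 3. For $n\ge4$ we need $\dim X=n$, $f_\pi=f_Y=1$, $f_X\ge2$.

**$n=4$.** Theorem A.

**$n=5$.** The case $r=1$ of Section 10.

**$n\ge6$.** We multiply Theorem A by a variety with $f=1$ and $H^1(\mathcal O)=0$. Let $Z$ be a smooth hypersurface of degree $n-2$ in $\mathbb P^{n-3}$; for $n=6$ take a very general quartic surface in $\mathbb P^3$. Then $\dim Z=n-4\ge2$, $\omega_Z=\mathcal O_Z$ and $H^1(Z,\mathcal O_Z)=0$. Moreover $\mathrm{Pic}\,Z=\mathbb Z\,\mathcal O(1)$, by Noether–Lefschetz if $n=6$ and by Grothendieck–Lefschetz if $n\ge7$. So ample bundles on $Z$ are $\mathcal O_Z(t)$ with $t\ge1$, $\omega_Z\otimes\mathcal O_Z(t)^m=\mathcal O_Z(tm)$ is gg, and $f_Z=1$.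

With $S$ and $M$ as in Section 6, let $X=S\times\hat S\times Z\to Y=\hat S$ be the projection. All fibres are isomorphic to $S\times Z$, which has $f=1$ by Lemma 1, and $f_Y=1$ by Theorem A. So $f_\pi=f_Y=1$, and $\dim X=4+(n-4)=n$. The bundle $\mathcal A=M\boxtimes\mathcal O_Z(1)$ is ample, and $\omega_X\otimes\mathcal A=M\boxtimes\mathcal O_Z(1)$ restricts to $M$ on $S\times\hat S\times\{z\}$. A restriction of a gg bundle is gg, and $M$ is not gg. So $\omega_X\otimes\mathcal A$ is not gg, and $f_X\ge2>1=f_\pi f_Y$. $\square$
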